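# Nonvanishing of the coefficients of triangular basis elements at imaginary roots, in rank 2

## 1. The triangular basis of a rank-2 quantum cluster algebra

Throughout, $b,c$ are positive integers and $\mathbf v$ is a formal variable.

**Definition (quantum torus).** Let $\mathcal T$ be the $\mathbb Z[\mathbf v^{\pm1}]$-algebra generated by $X_1^{\pm1},X_2^{\pm1}$ subject to $X_2X_1=\mathbf v^2X_1X_2$, and let $\mathcal F$ be its skew field of fractions. The normalized monomials are $X^{(a_1,a_2)}=\mathbf v^{a_1a_2}X_1^{a_1}X_2^{a_2}$ for $(a_1,a_2)\in\mathbb Z^2$. The bar involution is the $\mathbb Z$-linear anti-automorphism of $\mathcal F$ with $\overline{\mathbf v}=\mathbf v^{-1}$, $\overline{X_1}=X_1$, $\overline{X_2}=X_2$.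

For example, $X^{(1,1)}=\mathbf vX_1X_2$ and $\overline{\mathbf vX_1X_2}=\mathbf v^{-1}X_2X_1=\mathbf vX_1X_2$. In the same way $\overline{X^{(a_1,a_2)}}=\mathbf v^{-a_1a_2}X_2^{a_2}X_1^{a_1}=\mathbf v^{-a_1a_2+2a_1a_2}X_1^{a_1}X_2^{a_2}$, so every normalized monomial is fixed by the bar involution.

**Definition (cluster variables).** Define $X_m\in\mathcal F$ for all $m\in\mathbb Z$ by
$$X_{m+1}X_{m-1}=\mathbf v^bX_m^b+1\ (m\text{ odd}),\qquad X_{m+1}X_{m-1}=\mathbf v^cX_m^c+1\ (m\text{ even}).$$
The (coefficient-free) rank-2 quantum cluster algebra $\mathcal A_{\mathbf v}(b,c)$ is the $\mathbb Z[\mathbf v^{\pm1}]$-subalgebra of $\mathcal F$ generated by all $X_m$; it is contained in $\mathcal T$.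

For example, $m=2$ gives $X_3=\mathbf v^cX_2^cX_1^{-1}+X_1^{-1}$. Since $X_2^cX_1^{-1}=\mathbf v^{-2c}X_1^{-1}X_2^c$, this is $X_3=X^{(-1,c)}+X^{(-1,0)}$. Similarly $m=1$ gives $X_0=X_2^{-1}(\mathbf v^bX_1^b+1)=X^{(b,-1)}+X^{(0,-1)}$.

**Definition (standard monomials).** Write $[x]_+=\max\{x,0\}$. For $(a_1,a_2)\in\mathbb Z^2$ put
$$X^{[a_1,a_2]}=\mathbf v^{a_1a_2}X_3^{[a_1]_+}X_1^{[-a_1]_+}X_2^{[-a_2]_+}X_0^{[a_2]_+}.$$

For example, $X^{[1,1]}=\mathbf vX_3X_0$ and $X^{[1,-1]}=\mathbf v^{-1}X_3X_2$. If $a_1,a_2\le0$, then $X^{[a_1,a_2]}=X^{(-a_1,-a_2)}$ is a normalized monomial.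

**Definition (triangular basis).** By Berenstein–Zelevinsky, $\mathcal A_{\mathbf v}(b,c)$ has a unique $\mathbb Z[\mathbf v^{\pm1}]$-basis $\{C[a_1,a_2]:(a_1,a_2)\in\mathbb Z^2\}$ such that

1. each $C[a_1,a_2]$ is bar-invariant;
2. $C[a_1,a_2]-X^{[a_1,a_2]}\in\bigoplus_{(a_1',a_2')}\mathbf v\mathbb Z[\mathbf v]X^{[a_1',a_2']}$.

We refer to these as property 1 and property 2. For example, if $a_1,a_2\le0$, then $X^{[a_1,a_2]}=X^{(-a_1,-a_2)}$ is bar-invariant, and Lemma 2 below shows that this forces $C[a_1,a_2]=X^{(-a_1,-a_2)}$.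

**Definition (coefficients).** It is known that each basis element has a Laurent expansion
$$C[a_1,a_2]=\sum_{p,q}e(p,q)\,X^{(bp-a_1,\,cq-a_2)},\qquad e(p,q)\in\mathbb Z[\mathbf v^{\pm1}],\quad e(0,0)=1,$$
over integers $0\le p\le[a_2]_+$, $0\le q\le[a_1]_+$. We call $e(p,q)$ the coefficient of $C[a_1,a_2]$ at $(p,q)$. In the example $a_1,a_2\le 0$ the only coefficient is $e(0,0)=1$; in Section 3 we compute $C[1,1]$ and a case of $C[2,2]$.

**Definition (imaginary roots and the function $D$).** Put
$$\Phi^{im}_+=\{(a_1,a_2)\in\mathbb Z^2_{>0}:\ ca_1^2-bca_1a_2+ba_2^2\le0\},$$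
$$D(p,q)=ca_1q+ba_2p-bp^2-bcpq-cq^2.$$

For $b=c=2$ the defining form is $2(a_1-a_2)^2$, so $\Phi^{im}_+=\{(a,a):a\ge1\}$. For $b=c=3$ it is $3(a_1^2-3a_1a_2+a_2^2)$, so $(1,1)$ and $(1,2)$ are imaginary and $(1,3)$ is not. For $bc<4$ the form is positive definite (its discriminant is $b^2c^2-4bc<0$), so $\Phi^{im}_+=\emptyset$. For $b=c=2$ and $(a_1,a_2)=(2,2)$ one finds $D(p,q)=2(p+q)(2-p-q)$.

We can now pose the problem, which comes from Li Li, "Nakajima's quiver varieties and triangular bases of rank-2 cluster algebras", arXiv:2208.12307 (2022). Take $(a_1,a_2)\in\Phi^{im}_+$ and $0\le p\le a_2$, $0\le q\le a_1$. **Prove or disprove:** $e(p,q)\ne0$ if and only if $D(p,q)\ge0$. In words: is the support of $C[a_1,a_2]$ exactly the set of lattice points of the rectangle on the nonnegative side of the conic $D=0$? The answer is yes, and the proof gives the degree of $e(p,q)$ as well.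

## 2. Products of four consecutive cluster variables

This section collects the algebra that we need: an explicit expansion of certain products, and a criterion for recognizing $C[a]$. From the commutation rule,
$$X^{(u_1,u_2)}X^{(w_1,w_2)}=\mathbf v^{u_2w_1-u_1w_2}X^{(u_1+w_1,u_2+w_2)}.\tag{1}$$
Indeed, the left side is $\mathbf v^{u_1u_2+w_1w_2+2u_2w_1}X_1^{u_1+w_1}X_2^{u_2+w_2}$; subtract $(u_1+w_1)(u_2+w_2)$ from the exponent.

Let $[N]_u=(u^N-u^{-N})/(u-u^{-1})$, and let $[N,s]_u=\prod_{i=1}^s[N-s+i]_u/[i]_u$ be the bar-invariant Gaussian binomial for $0\le s\le N$, with $[N,s]_u=0$ otherwise. For example $[2,1]_u=u+u^{-1}$. For $N\ge1$,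
$$[N,s]_u=u^{-s}[N-1,s]_u+u^{N-s}[N-1,s-1]_u.\tag{2}$$
To see this for $0\le s\le N$, use $[N-1,s]_u=[N,s]_u[N-s]_u/[N]_u$ and $[N-1,s-1]_u=[N,s]_u[s]_u/[N]_u$, together with $u^{-s}[N-s]_u+u^{N-s}[s]_u=[N]_u$.

**Powers of $X_3$ and $X_0$.** We claim
$$X_3^m=\sum_t[m,t]_{\mathbf v^c}X^{(-m,ct)},\qquad X_0^n=\sum_s[n,s]_{\mathbf v^b}X^{(bs,-n)}.\tag{3}$$
Induct, writing $X_3^m=X_3^{m-1}X_3$. By (1), $X^{(-(m-1),ct)}X^{(-1,0)}=\mathbf v^{-ct}X^{(-m,ct)}$ and $X^{(-(m-1),c(t-1))}X^{(-1,c)}=\mathbf v^{c(m-t)}X^{(-m,ct)}$, so the coefficients obey (2) with $u=\mathbf v^c$. Likewise write $X_0^n=X_0X_0^{n-1}$; then $X^{(0,-1)}X^{(bs,-(n-1))}$ has factor $\mathbf v^{-bs}$ and $X^{(b,-1)}X^{(b(s-1),-(n-1))}$ has factor $\mathbf v^{b(n-s)}$.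

**The elements $Y_w$.** For $w=(m,l,n,k)\in\mathbb Z_{\ge0}^4$ put
$$Y_w=\mathbf v^{(m-l)(n-k)}X_3^mX_1^lX_2^kX_0^n\in\mathcal A_{\mathbf v}(b,c).$$
If $ml=0=nk$, then $Y_w=X^{[m-l,n-k]}$. In general
$$Y_w=\sum_{s,t}\mathbf v^{bcst+bsk+ctl}\,[n,s]_{\mathbf v^b}[m,t]_{\mathbf v^c}\,X^{(bs-(m-l),\,ct-(n-k))}.\tag{4}$$
To check the exponent, note $X_1^lX_2^k=\mathbf v^{-lk}X^{(l,k)}$. Multiplying $X^{(-m,ct)}X^{(l,k)}$ contributes $ctl+mk$, and multiplying the result $X^{(l-m,ct+k)}$ by $X^{(bs,-n)}$ contributes $(ct+k)bs-(m-l)n$. The sum with $(m-l)(n-k)-lk$ is $bcst+bsk+ctl+\big[(m-l)(n-k)+(m-l)k-(m-l)n\big]$, and the bracket is $0$.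

**Linear independence of standard monomials.** By (4) with $ml=nk=0$, $X^{[a_1,a_2]}$ is $X^{(-a_1,-a_2)}$ plus terms $X^{(bs-a_1,ct-a_2)}$ with $(s,t)\ne(0,0)$. In a linear relation choose $a$ with nonzero coefficient and $a_1+a_2$ maximal. Another $X^{[a']}$ contains $X^{(-a_1,-a_2)}$ only if $a'=(a_1+bs,a_2+ct)$ with $(s,t)\neq(0,0)$, hence $a_1'+a_2'>a_1+a_2$. So the coefficient at $a$ vanishes, a contradiction.

**Lemma 1.** $Y_w\in X^{[m-l,n-k]}+\bigoplus_{a'}\mathbf v\mathbb Z[\mathbf v]X^{[a']}$.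

*Proof.* Induct on $m+n$; if $ml=0=nk$ there is nothing to prove. Let $m,l\ge1$ and $u=\mathbf v^c$. By (2),
$$u^{tl}[m,t]_u=u^{t(l-1)}[m-1,t]_u+u^{m+l-1}u^{(t-1)(l-1)}[m-1,t-1]_u,$$
because $tl+m-t=(m+l-1)+(t-1)(l-1)$. Insert this in (4). In the second part, use $bcst+bsk=bcs(t-1)+bs(k+c)$ and $ct-(n-k)=c(t-1)-(n-k-c)$. This gives
$$Y_{(m,l,n,k)}=Y_{(m-1,l-1,n,k)}+\mathbf v^{c(m+l-1)}Y_{(m-1,l-1,n,k+c)}.$$
In the same way, with $u=\mathbf v^b$, for $n,k\ge1$,
$$Y_{(m,l,n,k)}=Y_{(m,l,n-1,k-1)}+\mathbf v^{b(n+k-1)}Y_{(m,l+b,n-1,k-1)}.$$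
In both identities the power of $\mathbf v$ is positive, the first term has the same pair $(m-l,n-k)$, and $m+n$ has dropped, so the induction hypothesis applies to both terms. $\square$

We extend the bar involution $\mathbb C$-linearly to $\mathbb C\otimes\mathcal A_{\mathbf v}(b,c)$.

**Lemma 2.** A bar-invariant $Z\in\mathbb C\otimes\mathcal A_{\mathbf v}(b,c)$ lying in $\bigoplus_a\mathbf v\mathbb C[\mathbf v]X^{[a]}$ is $0$.

*Proof.* Write $Z=\sum z_aC[a]$, a finite sum. Since $Z$ and the $C[a]$ are bar-invariant, so is each $z_a\in\mathbb C[\mathbf v^{\pm1}]$. If $Z\ne0$, let $r\ge0$ be the maximal degree of the $z_a$, attained at $a_0$. By bar-invariance no $z_a$ has terms below $\mathbf v^{-r}$, and $z_{a_0}$ has a nonzero term in $\mathbf v^{-r}$. By property 2 the coefficient of $X^{[a_0]}$ in $Z$ is $z_{a_0}$ plus a combination of the $z_a$ with factors in $\mathbf v\mathbb Z[\mathbf v]$; the latter starts in degree $\ge-r+1$. So the coefficient of $X^{[a_0]}$ contains $\mathbf v^{-r}$ with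 $-r\le0$, which is not allowed. $\square$

In particular, a bar-invariant element of $\mathcal A_{\mathbf v}(b,c)$ lying in $X^{[a]}+\bigoplus\mathbf v\mathbb Z[\mathbf v]X^{[a']}$ equals $C[a]$: apply Lemma 2 to the difference.

## 3. $C[1,1]$ and $C[2,2]$ by subtraction

The first thing to try is to expand $X^{[a]}$ by (4) and subtract multiples of other basis elements, with coefficients in $\mathbf v\mathbb Z[\mathbf v]$, until all coefficients are bar-invariant.

**The case $\alpha=(1,1)$, any $b,c$.** By (4) with $w=(1,0,1,0)$,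
$$X^{[1,1]}=X^{(-1,-1)}+X^{(b-1,-1)}+X^{(-1,c-1)}+\mathbf v^{bc}X^{(b-1,c-1)}.$$
The last monomial is the standard monomial $X^{[1-b,1-c]}$. Subtracting it gives, by Lemma 2,
$$C[1,1]=X^{(-1,-1)}+X^{(b-1,-1)}+X^{(-1,c-1)}.$$
Here $D(0,0)=D(1,0)=D(0,1)=0$ and $D(1,1)=-bc<0$, as the statement predicts.

**The case $\alpha=(2,2)$, $b=c=2$.** The coefficient of $X^{(2s-2,2t-2)}$ in $X^{[2,2]}$ is $\mathbf v^{4st}[2,s]_{\mathbf v^2}[2,t]_{\mathbf v^2}$, with $[2,1]_{\mathbf v^2}=\mathbf v^2+\mathbf v^{-2}$. At $(1,1)$ it is $\mathbf v^8+2\mathbf v^4+1$; at $(2,1)$ and $(1,2)$ it is $\mathbf v^{10}+\mathbf v^6$; at $(2,2)$ it is $\mathbf v^{16}$. The corresponding monomials are $X^{[0,0]}$, $X^{[-2,0]}$, $X^{[0,-2]}$, $X^{[-2,-2]}$. Subtracting $(\mathbf v^8+2\mathbf v^4)X^{[0,0]}$, $(\mathbf v^{10}+\mathbf v^6)(X^{[-2,0]}+X^{[0,-2]})$ and $\mathbf v^{16}X^{[-2,-2]}$ leaves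
$$C[2,2]=X^{(-2,-2)}+(\mathbf v^2+\mathbf v^{-2})\big(X^{(0,-2)}+X^{(-2,0)}\big)+X^{(2,-2)}+X^{(-2,2)}+X^{(0,0)}.$$
So $e(p,q)\ne0$ exactly for $p+q\le2$, which is exactly where $D=2(p+q)(2-p-q)\ge0$. Moreover the degree of each nonzero coefficient is $D(p,q)$, with leading coefficient $1$.

**Where subtraction stops.** At $(1,1)$ the coefficient $1$ is what survives from $\mathbf v^8+2\mathbf v^4+1$ after a subtraction. In general the corrections are multiples of other basis elements whose coefficients we do not know, and they enter with minus signs. Nothing in the procedure tells us that a coefficient with $D(p,q)\ge0$ is not cancelled completely. We need to express $e(p,q)$ as a quantity for which nonvanishing can be seen, and then decide when it vanishes. The first task is done by geometry (Sections 5–9), the second by quiver representations (Section 10).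

## 4. A bipartite quiver and three theorems

For $d,d'\in\mathbb R^2$ put
$$\langle d,d'\rangle=cd_1d_1'+bd_2d_2'-bcd_1d_2',\qquad Q(d)=\langle d,d\rangle.$$
Thus $\Phi^{im}_+=\{\alpha\in\mathbb Z^2_{>0}:Q(\alpha)\le0\}$. For $\alpha=(a_1,a_2)$, $\beta=(q,a_2-p)$, $\gamma=\alpha-\beta=(a_1-q,p)$ we have
$$\langle\beta,\gamma\rangle=cq(a_1-q)+bp(a_2-p)-bcpq=D(p,q).\tag{5}$$

**Definition (the quiver).** Let $\mathcal Q$ have vertex set $\mathbb X\sqcup\mathbb Y$ with $\mathbb X=\mathbb Z/c$, $\mathbb Y=\mathbb Z/b$, and one arrow $x\to y$ for each pair $(x,y)$. We identify $d\in\mathbb Z^2_{\ge0}$ with the *symmetric* dimension vector equal to $d_1$ at each $x$ and $d_2$ at each $y$.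

A representation consists of spaces $U_x$, $V_y$ and linear maps $\psi_{xy}:U_x\to V_y$. The Euler form of $\mathcal Q$ is $\sum_xd_xd_x'+\sum_yd_yd_y'-\sum_{x,y}d_xd'_y$; on symmetric vectors it is $\langle d,d'\rangle$, and we use the same notation for all dimension vectors. For $b=c=1$ the quiver is $x\to y$, and a representation is a single linear map.

**Definition ($\beta\hookrightarrow\alpha$).** Write $\beta\hookrightarrow\alpha$ if every complex representation of dimension $\alpha$ has a subrepresentation of dimension $\beta$. Equivalently, a general one has: the set of representations having such a subrepresentation is closed, being the image of a projective morphism (from pairs of a representation and a subrepresentation).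

For example, let $\alpha=(1,1)$. In a general representation all $bc$ maps $\mathbb C\to\mathbb C$ are nonzero, so $(0,0),(0,1),(1,1)\hookrightarrow(1,1)$ but $(1,0)\not\hookrightarrow(1,1)$. Under $\beta=(q,1-p)$ these four vectors correspond to $(p,q)=(1,0),(0,0),(0,1)$ and $(1,1)$: exactly the support found in Section 3.

**Theorem 1.** Let $\alpha=(a_1,a_2)\in\Phi^{im}_+$, $0\le p\le a_2$, $0\le q\le a_1$. Then $e(p,q)\ne0\iff D(p,q)\ge0$. When $D(p,q)\ge0$, $e(p,q)$ has degree exactly $D(p,q)$ in $\mathbf v$, with leading coefficient $1$.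

**Theorem 2.** Let $a_1,a_2\ge0$ be any integers, $0\le p\le a_2$, $0\le q\le a_1$. Let $B=\prod_y\mathrm{Gr}^p(\mathbb C^{a_2})\times\prod_x\mathrm{Gr}_q(\mathbb C^{a_1})$ (codimension-$p$ subspaces $K_y$ with quotient bundles $Q_y$ of rank $p$; $q$-dimensional subspaces $T_x$). Let $\mathbf e=c_{bcpq}\big(\bigoplus_{x,y}\mathrm{Hom}(Q_y,T_x)\big)\in H^{2bcpq}(B)$, and let $\sigma$ be the automorphism of $B$ cyclically permuting the $b$ factors and the $c$ factors. Then
$$e(p,q)=\mathbf v^{-D(p,q)}\sum_r\mathbf v^r\,\mathrm{tr}\big(\sigma^*\mid\mathbf e\cdot H^r(B;\mathbb C)\big).\tag{6}$$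
Moreover $e(p,q)\ne0\iff\mathbf e\ne0\iff(q,a_2-p)\hookrightarrow(a_1,a_2)$, and in that case $D(p,q)\ge0$, $\deg e(p,q)=D(p,q)$, and the leading coefficient is $1$.

**Theorem 3.** For $\alpha\in\mathbb Z^2_{>0}$, the equivalence "$e(p,q)\ne0\iff D(p,q)\ge0$ on $0\le p\le a_2$, $0\le q\le a_1$" holds for all multiples $N\alpha$ ($N\ge1$) if and only if $\alpha\in\Phi^{im}_+$. If $\alpha\notin\Phi^{im}_+$, it fails for $N\alpha$ for all sufficiently large $N$.

**Formula (6) on $C[2,2]$ for $b=c=2$.** At $(p,q)=(1,0)$ we have $B=\mathbb P^1\times\mathbb P^1$ and $\mathbf e=1$. The swap $\sigma^*$ has trace $1,0,1$ on $H^0,H^2,H^4$, and $D=2$, so (6) gives $\mathbf v^{-2}(1+\mathbf v^4)$. At $(1,1)$ we have $B=(\mathbb P^1)^4$. With hyperplane classes $g_x=-c_1(T_x)$ and $h_y=c_1(Q_y)$,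
$$\mathbf e=\prod_{x,y}(-g_x-h_y)=\prod_{x}\big(g_x(h_1+h_2)+h_1h_2\big)=2g_1g_2h_1h_2,$$
using $g_x^2=h_y^2=0$. So $\mathbf e\cdot H^\bullet(B)=\mathbb C\mathbf e$, and (6) gives $1$. Both agree with Section 3.

**Why a dimension count does not finish the argument.** If $\beta\hookrightarrow\alpha$, then the variety of pairs (representation, subrepresentation) surjects onto the representation space, and the difference of dimensions is $\langle\beta,\gamma\rangle$ (computed in Section 10); so $\langle\beta,\gamma\rangle\ge0$. One would like to reverse this and deduce $\beta\hookrightarrow\alpha$ from $\langle\beta,\gamma\rangle\ge0$. That is false in general. Take $b=c=1$, $\alpha=(5,4)$, $(p,q)=(2,4)$, so $\beta=(4,2)$ and $\gamma=(1,2)$. Then $D(2,4)=20+8-4-8-16=0$. But a general map $\mathbb C^5\to\mathbb C^4$ has one-dimensional kernel, so it maps no $4$-dimensional subspace into a $2$-dimensional one; hence $(4,2)\not\hookrightarrow(5,4)$, and by Theorem 2 $e(2,4)=0$. The root $(5,4)$ is not imaginary: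 $Q(5,4)=21$. So the hypothesis $Q(\alpha)\le0$ must enter exactly at the step from $\langle\beta,\gamma\rangle\ge 0$ to $\beta\hookrightarrow\alpha$.

## 5. Vector bundles over Grassmannians whose traces are the coefficients of $Y_w$

Look again at the coefficient $\mathbf v^{bcst+bsk+ctl}[n,s]_{\mathbf v^b}[m,t]_{\mathbf v^c}$ in (4). Up to a power of $\mathbf v$, $[n,s]_{\mathbf v}$ is the Poincaré polynomial of a Grassmannian. Replacing $\mathbf v$ by $\mathbf v^b$ is what a cyclic permutation of $b$ copies does to a graded trace. The exponent $bcst+bsk+ctl$ is the rank of a bundle of $\mathrm{Hom}$'s over the product of Grassmannians. So we realize $Y_w$ by pushing forward constant sheaves from such bundles, keeping track of a cyclic symmetry, and we find $C[a]$ as the part supported at the origin.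

Sheaves have $\mathbb C$-coefficients, functors are derived, varieties are over $\mathbb C$.

**The spaces.** Fix $w=(m,l,n,k)$. For $x\in\mathbb X$, $y\in\mathbb Y$ take copies $U_x=\mathbb C^m$, $L_x=\mathbb C^l$, $V_y=\mathbb C^n$, $N_y=\mathbb C^k$, and put
$$E=E_w=\bigoplus_y\mathrm{Hom}(V_y,N_y)\oplus\bigoplus_x\mathrm{Hom}(L_x,U_x)\oplus\bigoplus_{x,y}\mathrm{Hom}(V_y,U_x).$$
For $0\le p\le n$, $0\le q\le m$ let $B_{pq}=\prod_y\mathrm{Gr}^p(V_y)\times\prod_x\mathrm{Gr}_q(U_x)$, with points $(K,T)$, $K_y\subset V_y$ of codimension $p$, $T_x\subset U_x$ of dimension $q$, and $Q_y=V_y/K_y$. Let $F_{pq}\subset B_{pq}\times E$ be the closed subvariety of $(K,T,\varphi)$ such that all components of $\varphi$ out of $V_y$ kill $K_y$ and all components into $U_x$ have image in $T_x$. It is the vector bundle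
$$\bigoplus_y\mathrm{Hom}(Q_y,N_y)\oplus\bigoplus_x\mathrm{Hom}(L_x,T_x)\oplus\bigoplus_{x,y}\mathrm{Hom}(Q_y,T_x)$$
over $B_{pq}$, of rank $R=bpk+cql+bcpq$. With $f=\dim B_{pq}=bp(n-p)+cq(m-q)$,
$$d_{pq}=\dim F_{pq}=f+R=bp(n+k-p)+cq(m+l-q)+bcpq.\tag{7}$$
Let $\pi:F_{pq}\to E$ be the projection; it is proper since $B_{pq}$ is projective. Put $K_{pq}=\pi_*\mathbb C[d_{pq}]$.

**Running example.** Let $w=(1,0,1,0)$. Then $E=\mathbb C^{bc}$ with coordinates $\varphi_{xy}$, every $B_{pq}$ is a point, $F_{00}=F_{10}=F_{01}=\{0\}$ and $F_{11}=E$. So $K_{00}=K_{10}=K_{01}$ is the skyscraper $\delta_0$ at the origin, and $K_{11}=\mathbb C_E[bc]$. The multiplicities of $\delta_0$ are $1,1,1,0$, and these are the coefficients of $C[1,1]$ at $(0,0),(1,0),(0,1),(1,1)$. The goal of Sections 6–8 is to show that this is no accident.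

**The symmetry.** Let $\sigma$ act on everything by shifting $x\mapsto x+1$, $y\mapsto y+1$. Then $\pi$ is $\sigma$-equivariant, and base change gives a canonical isomorphism $\theta:\sigma^*K_{pq}\to K_{pq}$. Whenever a complex $\mathcal K$ on $E$ carries an isomorphism $\theta:\sigma^*\mathcal K\to\mathcal K$ and $S\subset E$ is $\sigma$-stable, pull-back along $\sigma$ followed by $\theta$ gives an endomorphism, again written $\theta$, of the global sections over $S$ of the cohomology sheaves. For the inclusion $\epsilon:\{0\}\to E$ we get $\theta$ on $H^\nu(\epsilon^*\mathcal K)$ and on $H^\nu(\epsilon^!\mathcal K)$, since $\sigma\epsilon=\epsilon$ and $\sigma^*=\sigma^!$. For $K_{pq}$, all these endomorphisms are pull-back $\sigma^*$ on cohomology related to $F_{pq}$.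

**Facts about perverse sheaves that we use.** Write $\mathcal H^\nu$ for cohomology sheaves and ${}^pH^\nu$ for perverse cohomology.

* (F1) Simple perverse sheaves on $E$ are the $IC_Z(\mathcal L)$, with $Z\subset E$ closed irreducible and $\mathcal L$ an irreducible local system on a smooth open dense part of $Z$. On that part $IC_Z(\mathcal L)=\mathcal L[\dim Z]$. Further $\mathcal H^\nu=0$ for $\nu<-\dim Z$, and $\dim\mathrm{supp}\,\mathcal H^\nu<-\nu$ for $\nu>-\dim Z$.
* (F2) If $P\ne\delta_0$ is simple perverse, then $H^\nu(\epsilon^*P)=0$ for $\nu\ge0$ and $H^\nu(\epsilon^!P)=0$ for $\nu\le0$. For $\delta_0$ both are $\mathbb C$ in degree $0$, and $\epsilon^!\to\epsilon^*$ is the identity. Example: for $P=\mathbb C_E[N]$ with $N=\dim E\ge1$, $\epsilon^*P$ sits in degree $-N$ and $\epsilon^!P$ in degree $N$.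
* (F3) Decomposition theorem (Beilinson–Bernstein–Deligne–Gabber, *Faisceaux pervers*): as $F_{pq}$ is smooth and $\pi$ proper, $K_{pq}\cong\bigoplus_\nu{}^pH^\nu(K_{pq})[-\nu]$ with each ${}^pH^\nu(K_{pq})$ semisimple. Relative hard Lefschetz: for a $\pi$-ample class $\eta$, $\eta^\nu:{}^pH^{-\nu}(K_{pq})\to{}^pH^\nu(K_{pq})$ is an isomorphism for $\nu\ge0$.
* (F4) Proper base change, for restriction to locally closed subsets, and $\epsilon^!\pi_*=\pi_*\iota^!$ with $\iota:\pi^{-1}(0)\to F_{pq}$.

## 6. Rank strata and the simple summands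

**Step 1. The strata.** We cut $E$ into pieces over which $\pi$ is a bundle. For $i=(i_y)$, $j=(j_x)$ let $E_{ij}\subset E$ be the reduced locus where $V_y\to N_y\oplus\bigoplus_xU_x$ has rank $i_y$ and $L_x\oplus\bigoplus_yV_y\to U_x$ has rank $j_x$, for all $x,y$. On $E_{ij}$ the kernels $\ker_y\subset V_y$ and images $\mathrm{im}_x\subset U_x$ have constant rank, hence are subbundles. Therefore $\varphi\mapsto(\ker,\mathrm{im},\varphi)$ identifies $E_{ij}$ with an open subset of a vector bundle over a product of Grassmannians, namely the analogue of $F$ of type $(i,j)$: the points $(K,T,\varphi)$ with $K_y=\ker_y$ and $T_x=\mathrm{im}_x$. The inverse is $(K,T,\varphi)\mapsto\varphi$. So a nonempty $E_{ij}$ is smooth and connected. For symmetric $\lambda=(i,j)$, meaning $i_y\equiv i$ and $j_x\equiv j$, its dimension is $d_\lambda=d_{ij}$ as in (7).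

In each fibre the open subset is given by injectivity of $Q_y\to N_y\oplus\bigoplus_xT_x$ and surjectivity of $L_x\oplus\bigoplus_yQ_y\to T_x$. Each of these finitely many conditions is open in a vector space and is nonempty if and only if the dimensions permit; finitely many nonempty open subsets of a vector space intersect. So for symmetric $\lambda$, $E_\lambda\ne\emptyset$ if and only if
$$\lambda\in\Lambda_w:=\{(i,j):0\le i\le n,\ 0\le j\le m,\ i\le k+cj,\ j\le l+bi\}.\tag{8}$$
In the running example $\Lambda_w=\{(0,0),(1,1)\}$; here $E_{(0,0)}=\{0\}$ and $E_{(1,1)}$ is the set of $(\varphi_{xy})$ with no zero row and no zero column. If $bc>1$ there are also non-symmetric strata, such as the one where exactly one given coordinate is nonzero.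

**Step 2. Cohomology sheaves are constant on strata.** This is needed to control local systems. Over $E_{ij}$ the fibre of $\pi$ consists of choices $K_y\subset\ker_y$ and $T_x/\mathrm{im}_x\subset U_x/\mathrm{im}_x$, where $\dim\ker_y=n-i_y$ and $\dim(U_x/\mathrm{im}_x)=m-j_x$. So $\pi$ over $E_{ij}$ is a fibre product of Grassmannian bundles. Products of suitable Schur polynomials in the Chern classes of the relative tautological bundles $\ker_y/K_y$ (of rank $p-i_y$) and $T_x/\mathrm{im}_x$ (of rank $q-j_x$) are classes on $\pi^{-1}(E_{ij})$ that restrict to a basis of the cohomology of every fibre. By proper base change each class gives a global section of a cohomology sheaf of $K_{pq}|_{E_{ij}}$, and these sections form a basis of each stalk. Hence the cohomology sheaves of $K_{pq}|_{E_{ij}}$ are constant, with these classes as a basis of global sections.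

**Step 3. Only trivial local systems on closures of strata occur.** Let $IC_Z(\mathcal L)$ be a simple summand of some ${}^pH^\nu(K_{pq})$. By (F3) its cohomology sheaves are direct summands of cohomology sheaves of $K_{pq}$. On a connected stratum a direct summand of a constant sheaf is the image of a constant idempotent matrix, so it is constant. Since $Z$ is irreducible and the finitely many strata are locally closed, one $Z\cap E_{ij}$ is open and dense in $Z$. The sheaf $\mathcal H^{-\dim Z}(IC_Z(\mathcal L))$ is nonzero at some point of $E_{ij}$ and constant there, so it is nonzero on all of $E_{ij}$. Hence $E_{ij}\subset Z$ and $Z=\overline{E_{ij}}$. On a dense open part of $E_{ij}$ this sheaf is $\mathcal L$, so $\mathcal L$ is constant, and being irreducible it has rank one. Thus only $IC_{ij}=IC(\overline{E_{ij}},\mathbb C)$ occur, and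
$${}^pH^\nu(K_{pq})=\bigoplus_{i,j}IC_{ij}\otimes M^\nu_{ij},\qquad M^\nu_{ij}=\mathrm{Hom}(IC_{ij},{}^pH^\nu(K_{pq})).$$
The isomorphism $\theta$ permutes the isotypic components as $\sigma$ permutes the index pairs $(i,j)$. As $\sigma$ is transitive on $\mathbb X$ and on $\mathbb Y$, the fixed components are those of symmetric $\lambda\in\Lambda_w$.

**Step 4. Multiplicity polynomials.** We now record how $\theta$ acts on multiplicities. For $\lambda\in\Lambda_w$ let $\theta_\lambda:\sigma^*IC_\lambda\to IC_\lambda$ be the isomorphism extending the canonical one on $\mathbb C_{E_\lambda}[d_\lambda]$. Since $\mathrm{End}(IC_\lambda)=\mathbb C$, on the $\lambda$-component of ${}^pH^\nu(K_{pq})$ we have $\theta=\theta_\lambda\otimes A^\nu_\lambda$ for an automorphism $A^\nu_\lambda$ of $M^\nu_\lambda$. Put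
$$a_{pq,\lambda}=a^w_{pq,\lambda}=\sum_\nu\mathrm{tr}(A^\nu_\lambda\mid M^\nu_\lambda)\,\mathbf v^\nu\in\mathbb C[\mathbf v^{\pm1}].$$

**Step 5. $a_{\lambda,\lambda}=1$ for $\lambda\in\Lambda_w$.** Let $\lambda=(p,q)\in\Lambda_w$. Over $E_\lambda$ the map $\pi:F_\lambda\to E$ is an isomorphism, since there $K_y=\ker_y$ and $T_x=\mathrm{im}_x$ for dimension reasons. The image $\pi(F_\lambda)$ is closed and irreducible, and its points have ranks $\le p$ at each $y$ and $\le q$ at each $x$. By semicontinuity of rank, $E_\lambda$ is open in this image, and it is nonempty, so it is dense. On the open set $E\setminus(\pi(F_\lambda)\setminus E_\lambda)$ the complex $K_\lambda$ is $\mathbb C_{E_\lambda}[d_\lambda]$ extended by zero, with its canonical $\theta$. Hence $IC_\lambda$ occurs exactly once, in ${}^pH^0$, with $A^0_\lambda=1$. In particular every $IC_\lambda$ with $\lambda\in\Lambda_w$ is a summand of some $K_{pq}$, so its cohomology sheaves are constant on strata.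

## 7. The multiplicities are determined by stalks

The plan is a Kazhdan–Lusztig type argument: the multiplicities are bar-invariant, the stalks of $IC$'s lie in negative powers of $\mathbf v$, and the stalks of $K_{pq}$ are explicit; these facts determine everything.

**Step 1. $a_{pq,\lambda}(\mathbf v^{-1})=a_{pq,\lambda}(\mathbf v)$.** Let $\eta=c_1\big(\bigotimes_y\det Q_y\otimes\bigotimes_x\det T_x^{-1}\big)$. It is pulled back from an ample class on $B_{pq}$, and $F_{pq}$ is closed in $B_{pq}\times E$, so it is $\pi$-ample. The line bundle is $\sigma$-equivariant, so $\sigma^*\eta=\eta$. Therefore the hard Lefschetz isomorphism $\eta^\nu:{}^pH^{-\nu}(K_{pq})\cong{}^pH^\nu(K_{pq})$ commutes with $\theta$, and it conjugates $A^{-\nu}_\lambda$ to $A^\nu_\lambda$. The traces agree.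

**Step 2. Additivity of traces.** For $\lambda'\in\Lambda_w$ put
$$s_{pq,\lambda'}=\mathbf v^{d_{\lambda'}}\sum_\nu\mathbf v^\nu\,\mathrm{tr}\big(\theta\mid\Gamma(E_{\lambda'},\mathcal H^\nu K_{pq})\big),$$
$$P_{\lambda,\lambda'}=\mathbf v^{d_{\lambda'}}\sum_\nu\mathbf v^\nu\,\mathrm{tr}\big(\theta_\lambda\mid\Gamma(E_{\lambda'},\mathcal H^\nu IC_\lambda)\big).$$
We claim
$$s_{pq,\lambda'}=\sum_{\lambda\in\Lambda_w}a_{pq,\lambda}P_{\lambda,\lambda'}.\tag{9}$$
The splitting in (F3) need not be compatible with $\theta$, so we use truncations. The triangles ${}^p\tau_{<\nu}K_{pq}\to{}^p\tau_{\le\nu}K_{pq}\to{}^pH^\nu(K_{pq})[-\nu]\to$ are functorial, hence $\theta$-equivariant. They split, not necessarily equivariantly, because $K_{pq}\cong\bigoplus{}^pH^\nu[-\nu]$. So the long exact sequences of cohomology sheaves on $E_{\lambda'}$ break into $\theta$-equivariant short exact sequences. These are sequences of constant sheaves on a connected space, so taking global sections is exact, and traces add. Since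 $\mathcal H^\mu({}^pH^\nu[-\nu])=\mathcal H^{\mu-\nu}({}^pH^\nu)$, the $\lambda$-component of ${}^pH^\nu$ contributes $\mathbf v^\nu\mathrm{tr}(A^\nu_\lambda)P_{\lambda,\lambda'}$. The non-symmetric isotypic components are permuted by $\theta$ with none fixed, so they contribute trace $0$. This proves (9).

**Step 3. Triangularity.** On $E_\lambda$ we have $IC_\lambda=\mathbb C[d_\lambda]$, so $P_{\lambda,\lambda}=1$. Let $\lambda'\ne\lambda$ and $\mathcal H^\nu(IC_\lambda)|_{E_{\lambda'}}\ne0$. By constancy $E_{\lambda'}\subset\mathrm{supp}\,\mathcal H^\nu(IC_\lambda)$, so $E_{\lambda'}\subset\overline{E_\lambda}\setminus E_\lambda$. If $\nu>-d_\lambda$, then $d_{\lambda'}<-\nu$ by (F1); if $\nu=-d_\lambda$, then $d_{\lambda'}<d_\lambda=-\nu$ since $E_\lambda$ is dense in its irreducible closure and open in it. Either way $d_{\lambda'}+\nu<0$, so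
$$P_{\lambda,\lambda'}\in\mathbf v^{-1}\mathbb C[\mathbf v^{-1}]\qquad(\lambda'\ne\lambda).$$
By semicontinuity of rank, $P_{\lambda,\lambda'}=0$ unless $\lambda'\le\lambda$ componentwise. Since all points of $\pi(F_{pq})$ have ranks bounded by $p$ and $q$, also $a_{pq,\lambda}=0$ unless $\lambda\le(p,q)$.

**Step 4. Computation of $s$.** Let $\lambda'=(i,j)\in\Lambda_w$. By Step 2 of Section 6, $\theta=\sigma^*$ acts on $\Gamma(E_{\lambda'},\mathcal H^\bullet K_{pq})$ by permuting the basis of products of Schur polynomials: the factors indexed by $y$ are permuted cyclically, and so are those indexed by $x$. All classes have even degree, so there are no signs. If $A$ is a graded space in even degrees with Poincaré polynomial $P_A(\mathbf v)$, the graded trace of the cyclic permutation on $A^{\otimes b}$ is $P_A(\mathbf v^b)$, since only basis vectors $a\otimes\cdots\otimes a$ contribute. (For $H^\bullet(\mathbb P^1)^{\otimes2}$ this is $1+\mathbf v^4$, as seen in Section 4.) The Poincaré polynomial of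 $\mathrm{Gr}_s(\mathbb C^N)$ is $\mathbf v^{s(N-s)}[N,s]_{\mathbf v}$. The fibre has factors $\mathrm{Gr}_{n-p}(\mathbb C^{n-i})$ for each $y$ and $\mathrm{Gr}_{q-j}(\mathbb C^{m-j})$ for each $x$. Taking the shift $[d_{pq}]$ into account,
$$s_{pq,\lambda'}=\mathbf v^{d_{\lambda'}-d_{pq}+b(p-i)(n-p)+c(q-j)(m-q)}\,[n-i,p-i]_{\mathbf v^b}\,[m-j,q-j]_{\mathbf v^c}.\tag{10}$$
When the fibre is empty both sides are $0$.

**Step 5. Uniqueness.** We show that the $s$'s determine the $a$'s and $P$'s. Let $\lambda\in\Lambda_w$ and $\lambda'<\lambda$. Since $a_{\lambda,\lambda}=1=P_{\lambda',\lambda'}$, (9) reads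
$$s_{\lambda,\lambda'}-\sum_{\lambda'<\mu<\lambda}a_{\lambda,\mu}P_{\mu,\lambda'}=a_{\lambda,\lambda'}+P_{\lambda,\lambda'}.$$
With $|(i,j)|=i+j$, induct on $|\lambda|-|\lambda'|$: the left side is known. It determines both terms on the right, because a bar-invariant element of $\mathbf v^{-1}\mathbb C[\mathbf v^{-1}]$ is $0$. Then for any $(p,q)$, $a_{pq,\lambda'}=s_{pq,\lambda'}-\sum_{\mu>\lambda'}a_{pq,\mu}P_{\mu,\lambda'}$ is found by downward induction on $\lambda'$. Note that quantities with stratum indices $\ge\lambda_0$ are determined using only $s$'s with stratum indices $\ge\lambda_0$.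

In the running example, $s_{11,(0,0)}=\mathbf v^{-bc}=a_{11,(0,0)}+P_{(1,1),(0,0)}$ forces $P=\mathbf v^{-bc}$ and $a_{11,(0,0)}=0$.

**Lemma 3.** For $\lambda_0=(i_0,j_0)\in\Lambda_w$ put
$$w(\lambda_0)=(m-j_0,\ l+bi_0-j_0,\ n-i_0,\ k+cj_0-i_0)\in\mathbb Z^4_{\ge0}.$$
Then $a^w_{pq,\lambda_0}=a^{w(\lambda_0)}_{(p-i_0,q-j_0),(0,0)}$ for $i_0\le p\le n$, $j_0\le q\le m$.

*Proof.* By uniqueness it suffices to match the $s$-data after the shift by $\lambda_0$. First, $\lambda\mapsto\lambda-\lambda_0$ is a bijection from $\{\lambda\in\Lambda_w:\lambda\ge\lambda_0\}$ to $\Lambda_{w(\lambda_0)}$. Indeed $i-i_0\le(k+cj_0-i_0)+c(j-j_0)\iff i\le k+cj$, similarly $j-j_0\le(l+bi_0-j_0)+b(i-i_0)\iff j\le l+bi$, and the upper bounds shift obviously. Write $p=p'+i_0$, $q=q'+j_0$. Up to constants (terms not involving $p',q'$),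
$$bp(n+k-p)=bp'(n+k-2i_0-p')+\mathrm{const},\qquad cq(m+l-q)=cq'(m+l-2j_0-q')+\mathrm{const},$$
$$bcpq=bc(p'q'+j_0p'+i_0q')+\mathrm{const}.$$
On the other side, $bp'\big((n-i_0)+(k+cj_0-i_0)-p'\big)=bp'(n+k-2i_0-p')+bcj_0p'$ and $cq'\big((m-j_0)+(l+bi_0-j_0)-q'\big)=cq'(m+l-2j_0-q')+bci_0q'$. So $d^w_{pq}$ and $d^{w(\lambda_0)}_{p'q'}$ differ by a constant, which is $d^w_{\lambda_0}$, as one sees at $p'=q'=0$:
$$d^w_{pq}=d^{w(\lambda_0)}_{p'q'}+d^w_{\lambda_0}.$$
Thus differences of dimensions are unchanged by the shift, and so are $n-p$, $n-i$, $p-i$, $m-q$, $m-j$, $q-j$. By (10) the $s$-data agree, and Step 5 gives the claim. $\square$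

## 8. Costalks at the origin produce the triangular basis

Here we connect the geometry to $Y_w$: the costalk of $K_{pq}$ at $0$ computes the coefficient in (4). Recall $\{0\}=E_{(0,0)}$ and $IC_{(0,0)}=\delta_0$.

**Step 1. Costalks through multiplicities.** As in Step 2 of Section 7, the equivariant triangles split, so the long exact sequences of $H^\bullet(\epsilon^!\,\cdot)$ break up and traces add:
$$\sum_\nu\mathbf v^\nu\,\mathrm{tr}\big(\theta\mid H^\nu(\epsilon^!K_{pq})\big)=\sum_{\lambda\in\Lambda_w}a_{pq,\lambda}\kappa_\lambda,\qquad\kappa_\lambda=\sum_\nu\mathbf v^\nu\,\mathrm{tr}\big(\theta_\lambda\mid H^\nu(\epsilon^!IC_\lambda)\big).\tag{11}$$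
The $\kappa_\lambda$ do not depend on $(p,q)$. By (F2), $\kappa_{(0,0)}=1$ and $\kappa_\lambda\in\mathbf v\mathbb C[\mathbf v]$ for $\lambda\ne(0,0)$.

**Step 2. Costalks through the zero section.** The fibre $\pi^{-1}(0)$ is the zero section $\iota:B_{pq}\to F_{pq}$, and $\iota^!\mathbb C=\mathbb C[-2R]$ via the Thom class. The Thom class is $\sigma$-invariant, since $\sigma$ acts by isomorphisms of complex vector bundles. With (F4),
$$H^\nu(\epsilon^!K_{pq})=H^{\nu+d_{pq}-2R}(B_{pq}),\qquad\theta=\sigma^*.$$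
By the trace computation of Step 4 in Section 7, $\sum_r\mathbf v^r\mathrm{tr}(\sigma^*\mid H^r(B_{pq}))=\mathbf v^f[n,p]_{\mathbf v^b}[m,q]_{\mathbf v^c}$. So the left side of (11) is $\mathbf v^{2R-d_{pq}+f}[n,p]_{\mathbf v^b}[m,q]_{\mathbf v^c}$, and $2R-d_{pq}+f=R$. Hence it equals
$$\mathbf v^{bcpq+bpk+cql}[n,p]_{\mathbf v^b}[m,q]_{\mathbf v^c},$$
which is the coefficient of $Y_w$ in (4) at $(s,t)=(p,q)$. In the running example $\kappa_{(1,1)}=\mathbf v^{bc}$, since $\epsilon^!\mathbb C_E[bc]$ sits in degree $bc$; this is the coefficient $\mathbf v^{bc}$ that we subtracted in Section 3.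

**Step 3. An expansion of $Y_w$.** Put
$$C'_w=\sum_{p,q}a^w_{pq,(0,0)}X^{(bp-(m-l),\,cq-(n-k))},\qquad 0\le p\le n,\ 0\le q\le m.$$
For $\lambda=(i,j)\in\Lambda_w$ the vector $w(\lambda)$ has differences $(m-j)-(l+bi-j)=m-l-bi$ and $(n-i)-(k+cj-i)=n-k-cj$. Since $b(p-i)-(m-l-bi)=bp-(m-l)$ and $c(q-j)-(n-k-cj)=cq-(n-k)$, Lemma 3 (together with $a^w_{pq,\lambda}=0$ unless $\lambda\le(p,q)$) says
$$\sum_{p,q}a^w_{pq,\lambda}X^{(bp-(m-l),\,cq-(n-k))}=C'_{w(\lambda)}.$$
Multiplying (11) by the monomials and summing over $(p,q)$,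
$$Y_w=C'_w+\sum_{\lambda\in\Lambda_w\setminus\{(0,0)\}}\kappa_\lambda\,C'_{w(\lambda)},\qquad\kappa_\lambda\in\mathbf v\mathbb C[\mathbf v].\tag{12}$$

**Proposition 4.** $C'_w=C[m-l,n-k]$ for every $w$. In particular, for $a_1,a_2\ge0$ the coefficient of $C[a_1,a_2]$ at $(p,q)$ is $e(p,q)=a^w_{pq,(0,0)}$ with $w=(a_1,0,a_2,0)$.

*Proof.* Induct on $m+n$, which drops by $i+j>0$ from $w$ to $w(\lambda)$, $\lambda=(i,j)\ne(0,0)$. By induction each $C'_{w(\lambda)}$ in (12) is a triangular basis element, so it lies in $\mathcal A_{\mathbf v}(b,c)$ and, by property 2, in the $\mathbb Z[\mathbf v]$-span of standard monomials. By Lemma 1, (12) and $\kappa_\lambda\in\mathbf v\mathbb C[\mathbf v]$, $C'_w$ is an element of $\mathbb C\otimes\mathcal A_{\mathbf v}(b,c)$ lying in $X^{[m-l,n-k]}+\bigoplus\mathbf v\mathbb C[\mathbf v]X^{[a']}$. It is bar-invariant by Step 1 of Section 7. Now apply Lemma 2 to $C'_w-C[m-l,n-k]$. The last assertion compares coefficients of the distinct monomials $X^{(bp-a_1,cq-a_2)}$.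 $\square$

## 9. The Euler class formula: proof of Theorem 2

Take $w=(a_1,0,a_2,0)$. Then $R=bcpq$, $F=F_{pq}=\bigoplus_{x,y}\mathrm{Hom}(Q_y,T_x)$ over $B=B_{pq}$, and $D:=D(p,q)=f-R$ by (5). Write $K=K_{pq}$, $P^r={}^pH^r(K)$, $M^r=M^r_{(0,0)}$. By Proposition 4, $e(p,q)=\sum_\nu\mathrm{tr}(A^\nu_{(0,0)}\mid M^\nu)\mathbf v^\nu$, so we must identify $M^\nu$, the multiplicity space of $\delta_0$ in $P^\nu$.

**Step 1. $M^\nu$ is the image of costalk in stalk.** By (F2), $H^j(\epsilon^!P^r)=0$ for $j<0$, $H^j(\epsilon^*P^r)=0$ for $j>0$, and $H^0(\epsilon^!P^r)\to H^0(\epsilon^*P^r)$ is an isomorphism; both are $M^r$, with $\theta$ acting by $A^r_{(0,0)}$. Consider the $\theta$-equivariant commutative diagram with rows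
$$H^\nu(\epsilon^!K)\leftarrow H^\nu(\epsilon^!\,{}^p\tau_{\le\nu}K)\to H^0(\epsilon^!P^\nu),$$
$$H^\nu(\epsilon^*K)\leftarrow H^\nu(\epsilon^*\,{}^p\tau_{\le\nu}K)\to H^0(\epsilon^*P^\nu),$$
and vertical maps given by $\epsilon^!\to\epsilon^*$. Use the (non-equivariant) splitting $K\cong\bigoplus P^r[-r]$ to read off properties of the arrows. In the first row, $H^\nu(\epsilon^!K)=\bigoplus_rH^{\nu-r}(\epsilon^!P^r)$ only involves $r\le\nu$, so the left arrow is an isomorphism; the right arrow is a projection, so it is surjective. In the second row, $H^\nu(\epsilon^*K)=\bigoplus_rH^{\nu-r}(\epsilon^*P^r)$ only involves $r\ge\nu$, so ${}^p\tau_{\le\nu}K$ contributes only $r=\nu$: the right arrow is an isomorphism and the left arrow is injective. Therefore the image of $H^\nu(\epsilon^!K)\to H^\nu(\epsilon^*K)$ is the image of the middle vertical map. Identified with a subspace of $H^0(\epsilon^*P^\nu)$, it is the image of the surjection $H^\nu(\epsilon^!\,{}^p\tau_{\le\nu}K)\to H^0(\epsilon^!P^\nu)$ followed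 by the isomorphism $H^0(\epsilon^!P^\nu)\cong H^0(\epsilon^*P^\nu)$. So it is $\theta$-equivariantly isomorphic to $M^\nu$.

**Step 2. The image is $\mathbf e\cdot H^\bullet(B)$.** By (F4) the map of Step 1 is
$$H^{\nu+d_{pq}}_B(F)\to H^{\nu+d_{pq}}(F)\to H^{\nu+d_{pq}}(B),$$
where the first group is cohomology with support in the zero section $B=\pi^{-1}(0)$. Under the $\sigma$-equivariant Thom isomorphism $H^{\nu+d_{pq}-2R}(B)\cong H^{\nu+d_{pq}}_B(F)$ it becomes cup product with the Euler class of $F$, which is $\mathbf e=c_R(F)$. As $d_{pq}-2R=f-R=D$,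
$$M^\nu\cong\mathbf e\cdot H^{\nu+D}(B),\qquad\theta=\sigma^*.$$
Putting $r=\nu+D$ gives (6).

**Step 3. Nonvanishing is decided by $\mathbf e$.** If $\mathbf e=0$, then $e(p,q)=0$ by (6). Let $\mathbf e\ne0$. Then $H^{2R}(B)\ne0$, so $R\le f$, i.e. $D\ge0$. The lowest term of (6) is $\mathbf v^{-D}\,\mathrm{tr}(\sigma^*\mid\mathbb C\mathbf e)=\mathbf v^{-D}$, because $F$ is $\sigma$-equivariant and so $\sigma^*\mathbf e=\mathbf e$. By bar-invariance, $e(p,q)$ has degree $D$ and leading coefficient $1$. In particular it is nonzero: a trace could vanish in other degrees, but not in the lowest one, where the space is the line $\mathbb C\mathbf e$.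

**Step 4. $\mathbf e\ne0$ if and only if $(q,a_2-p)\hookrightarrow(a_1,a_2)$.** Up to sign, $\mathbf e=c_R(F^*)$ with $F^*=\bigoplus_{x,y}\mathrm{Hom}(T_x,Q_y)$. This bundle is globally generated by $H=\bigoplus_{x,y}\mathrm{Hom}(U_x,V_y)$: an element $\psi\in H$ gives the section $T_x\hookrightarrow U_x\to V_y\to Q_y$, and every linear map $T_x\to Q_y$ arises. Note that $H$ is the representation space of $\mathcal Q$ of dimension $\alpha=(a_1,a_2)$. For general $\psi$ the zero scheme
$$Z(\psi)=\{(K,T):\psi_{xy}(T_x)\subset K_y\ \text{for all }x,y\}$$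
is empty or smooth of pure codimension $R$, and $[Z(\psi)]=c_R(F^*)$. A nonempty closed subscheme of pure dimension of the projective variety $B$ has nonzero class. So $\mathbf e\ne0$ if and only if $Z(\psi)\ne\emptyset$ for general $\psi$. A point of $Z(\psi)$ is a subrepresentation $(T,K)$ of $\psi$ of dimension $(q,a_2-p)$, so the condition says exactly $(q,a_2-p)\hookrightarrow\alpha$. This proves Theorem 2. $\square$

## 10. Slopes and imaginary roots: proof of Theorem 1

If $D(p,q)<0$, then $e(p,q)=0$, since by Theorem 2 $e(p,q)\ne0$ would force $D(p,q)\ge0$. Now let $D(p,q)\ge0$, $\beta=(q,a_2-p)$, $\gamma=(a_1-q,p)$, so $\langle\beta,\gamma\rangle\ge0$ by (5). By Theorem 2 it suffices to prove $\beta\hookrightarrow\alpha$.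

We use A. Schofield, *General representations of quivers*, Proc. London Math. Soc. (3) **65** (1992), 46–64. For a quiver without oriented cycles over $\mathbb C$, let $\mathrm{ext}(\beta,\gamma)$ be the generic (minimal) dimension of $\mathrm{Ext}^1(M,N)$ for $\dim M=\beta$, $\dim N=\gamma$.

* Theorem 3.3 there: $\beta\hookrightarrow\beta+\gamma\iff\mathrm{ext}(\beta,\gamma)=0$.
* Theorem 5.4 there: $\mathrm{ext}(\beta,\gamma)=\max_{\beta'\hookrightarrow\beta}\big(-\langle\beta',\gamma\rangle\big)$, where $\beta'$ runs over all (not necessarily symmetric) dimension vectors.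

Example: $b=c=1$, $\beta=(4,2)$, $\gamma=(1,2)$. Here $\langle\beta',\gamma\rangle=2\beta'_2-\beta'_1$. A general map $\mathbb C^4\to\mathbb C^2$ has two-dimensional kernel, so $\beta'\hookrightarrow\beta$ exactly when $\beta'\le\beta$ and $\beta'_1-\beta_2'\le2$. The maximum of $\beta'_1-2\beta'_2$ is $2$, attained only at $(2,0)$. So $\mathrm{ext}(\beta,\gamma)=2$, which recovers $(4,2)\not\hookrightarrow(5,4)$.

Suppose, for contradiction, that $\varepsilon:=\mathrm{ext}(\beta,\gamma)>0$.

**Step 1. A symmetric maximizer.** Theorem 5.4 may give a non-symmetric $\beta'$; we replace it by a symmetric one in order to work with vectors in $\mathbb Z^2$. Choose $M$ of dimension $\beta$ whose subrepresentation dimension vectors are exactly the $\beta'\hookrightarrow\beta$; this is possible, since for each of the finitely many other $\beta'\le\beta$ the representations having a subrepresentation of dimension $\beta'$ form a proper closed subset. If subrepresentations $A,A'\subset M$ satisfy $-\langle\dim A,\gamma\rangle=\varepsilon=-\langle\dim A',\gamma\rangle$,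 then the values at $A+A'$ and $A\cap A'$ sum to $2\varepsilon$ and are each $\le\varepsilon$, so both equal $\varepsilon$. Hence there is a largest subrepresentation attaining $\varepsilon$. Its dimension vector $\beta^*$ is the componentwise maximum of the set $\{\beta'\hookrightarrow\beta:-\langle\beta',\gamma\rangle=\varepsilon\}$. The group $S_{\mathbb X}\times S_{\mathbb Y}$ acts on $\mathcal Q$ by automorphisms, and $\beta,\gamma$ are symmetric, so this set is stable under the group. Therefore $\beta^*$ is invariant, that is, symmetric.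

**Step 2. Three inequalities.** Let $\delta=\beta-\beta^*\in\mathbb Z^2_{\ge0}$, so $\alpha=\beta^*+\delta+\gamma$. Then
$$\langle\beta^*,\gamma\rangle<0,\qquad\langle\delta,\gamma\rangle>0,\qquad\langle\beta^*,\delta\rangle\ge0.\tag{13}$$
The first is $-\varepsilon<0$. The second is $\langle\beta,\gamma\rangle+\varepsilon>0$, because $\langle\beta,\gamma\rangle=D(p,q)\ge0$. For the third we use $\beta^*\hookrightarrow\beta$. The pairs (representation of dimension $\beta$, subrepresentation of dimension $\beta^*$) form a vector bundle over a product of Grassmannians. The base has dimension $\sum_v\beta^*_v\delta_v$ over the vertices $v$, and for each arrow $x\to y$ the condition that the subspace at $x$ maps into the subspace at $y$ imposes $\beta^*_x\delta_y$ linear conditions. So the bundle has dimension equal to that of the representation space plus $\langle\beta^*,\delta\rangle$. It surjects onto the representation space, hence $\langle\beta^*,\delta\rangle\ge0$. By (13) none of $\beta^*,\gamma,\delta$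 is zero.

**Step 3. Translation into slopes.** For $0\ne d\in\mathbb Z^2_{\ge0}$ let $s(d)=d_2/d_1\in[0,\infty]$. Let
$$\phi(s)=c-\frac c{bs},\qquad\phi(0)=-\infty,\quad\phi(\infty)=c,$$
which is strictly increasing on $[0,\infty]$. For nonzero $d,d'\in\mathbb Z^2_{\ge0}$ we have
$$\langle d,d'\rangle\ge0\iff s(d)\ge\phi(s(d')).$$
Indeed, if $d_1,d_2'>0$, then
$$\langle d,d'\rangle=d_1d_2'\,b\Big(\frac{d_2}{d_1}+\frac cb\cdot\frac{d_1'}{d_2'}-c\Big)=d_1d_2'\,b\big(s(d)-\phi(s(d'))\big).$$
If $d_1=0$, then $\langle d,d'\rangle=bd_2d_2'\ge0$ and $s(d)=\infty\ge\phi(s(d'))$. If $d_2'=0$, then $\langle d,d'\rangle=cd_1d_1'\ge0$ and $\phi(s(d'))=-\infty\le s(d)$. So (13) becomes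
$$\phi(s(\delta))\le s(\beta^*)<\phi(s(\gamma))\le s(\delta).\tag{14}$$
In the example above, $\beta^*=(2,0)$, $\delta=(2,2)$, $\gamma=(1,2)$ have slopes $0,1,2$, and with $\phi(s)=1-1/s$ the chain (14) reads $0\le0<\tfrac12\le1$. So (14) does occur; we must exclude it when $\alpha$ is imaginary.

**Step 4. The slope of $\delta$ avoids an interval containing $s(\alpha)$.** From (14), $\phi(s(\delta))<\phi(s(\gamma))$, so $s(\delta)<s(\gamma)$ and $s(\delta)<\infty$. Also $0\le s(\beta^*)<s(\delta)$ and $\phi(s(\delta))<s(\delta)$. For $s\in(0,\infty)$,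
$$\phi(s)<s\iff bs^2-bcs+c>0.$$
Since $Q(\alpha)\le0$, dividing by $a_1^2$ shows that $bs^2-bcs+c\le0$ at $s=a_2/a_1$. So this polynomial has real roots $t_-\le t_+$, positive because their sum is $c$ and their product is $c/b$, and
$$t_-\le a_2/a_1\le t_+,\qquad\phi(t_\pm)=t_\pm.$$
Since $bs^2-bcs+c>0$ at $s=s(\delta)$, either $s(\delta)<t_-$ or $s(\delta)>t_+$.

**Step 5. All three slopes lie on the same side.** This contradicts $\alpha=\beta^*+\delta+\gamma$.

Let $s(\delta)<t_-$. By (14), $\phi(s(\gamma))\le s(\delta)<t_-=\phi(t_-)$, so $s(\gamma)<t_-$. Also $s(\beta^*)<s(\delta)<t_-$. Each of $\beta^*,\delta,\gamma$ satisfies $d_2<t_-d_1$, hence so does their sum: $a_2<t_-a_1$, a contradiction.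

Let $s(\delta)>t_+$. Then $s(\gamma)>s(\delta)>t_+$, and by (14) $s(\beta^*)\ge\phi(s(\delta))>\phi(t_+)=t_+$. Each of $\beta^*,\delta,\gamma$ satisfies $d_2>t_+d_1$ (also when $d_1=0$), hence $a_2>t_+a_1$, a contradiction.

So $\mathrm{ext}(\beta,\gamma)=0$, and $\beta\hookrightarrow\alpha$ by Schofield's Theorem 3.3. By Theorem 2, $e(p,q)\ne0$, of degree $D(p,q)$ and with leading coefficient $1$. This proves Theorem 1. $\blacksquare$

## 11. Strict convexity of the conic and the converse: proof of Theorem 3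

If $\alpha\in\Phi^{im}_+$, all multiples $N\alpha$ lie in $\Phi^{im}_+$ and Theorem 1 applies. Let $\alpha\in\mathbb Z^2_{>0}$ with $Q(\alpha)>0$, let $D=D_\alpha$, viewed as a polynomial on $\mathbb R^2$, and $\mathrm{Box}=[0,a_2]\times[0,a_1]$. Note $D_{N\alpha}(Np,Nq)=N^2D_\alpha(p,q)$. The idea is that the rescaled supports of all $C[N\alpha]$ lie in one polygon, whereas the region $\mathrm{Box}\cap\{D\ge0\}$ has a curved piece of boundary, and a polygon inside a strictly convex region touches the boundary in finitely many points.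

**Step 1. A finite set controls all supports.** For a dimension vector $\beta'$ of $\mathcal Q$ let $\bar\beta'$ be its average over $S_{\mathbb X}\times S_{\mathbb Y}$. Let $S_1$ be the finite set of $(p,q)\in\mathbb Q^2$ such that $(q,a_2-p)=\bar\beta'$ for some, possibly non-symmetric, $\beta'\hookrightarrow\alpha$. Then
$$S_1\subset\mathrm{Box}\cap\{D\ge0\}.$$
Since $0\le\beta'\le\alpha$, $S_1\subset\mathrm{Box}$. By the dimension count in Step 2 of Section 10, with $Q$ also denoting the quadratic form on all dimension vectors, and since $\alpha$ is symmetric,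
$$0\le\langle\beta',\alpha-\beta'\rangle=\langle\bar\beta',\alpha\rangle-Q(\beta').$$
Moreover $Q(\beta')=\sum_x\beta_x'^2+\sum_y\beta_y'^2-\big(\sum_x\beta'_x\big)\big(\sum_y\beta'_y\big)\ge Q(\bar\beta')$ by Cauchy–Schwarz. So $D(p,q)=\langle\bar\beta',\alpha\rangle-Q(\bar\beta')\ge0$.

Claim: if the coefficient of $C[N\alpha]$ at $(P,P')$ is nonzero, then $(P/N,P'/N)\in\Pi:=\mathrm{conv}(S_1)$. By Theorem 2, $(P',Na_2-P)\hookrightarrow N\alpha$. Choose $M$ of dimension $\alpha$ all of whose subrepresentation dimensions are $\hookrightarrow\alpha$, as in Step 1 of Section 10. Then $M^{\oplus N}$ has a subrepresentation $S$ of dimension $(P',Na_2-P)$. The quotients $(S\cap M^{\oplus r})/(S\cap M^{\oplus(r-1)})$ embed in $M$, so $(P',Na_2-P)=\sum_{r=1}^N\beta_r$ with $\beta_r\hookrightarrow\alpha$. Averaging over $S_{\mathbb X}\times S_{\mathbb Y}$ gives $(P',Na_2-P)=\sum_r\bar\beta_r$. Dividing by $N$, $(P/N,P'/N)$ is an average of $N$ points of $S_1$.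

**Step 2. A strictly convex region.** We claim that there is a closed convex set $R_0$, all of whose boundary points are extreme, with $\mathrm{Box}\cap\{D\ge0\}\subset R_0\subset\{D\ge0\}$ and $\{D=0\}\cap R_0\subset\partial R_0$, and that $\nabla D\ne0$ on $\{D=0\}$. We use the affine coordinate $\beta=(q,a_2-p)$, in which $D=\langle\beta,\alpha\rangle-Q(\beta)$. The symmetric matrix of $Q$ has determinant $bc(4-bc)/4$. If $bc\ne4$, completing the square at the center $\beta_0$ gives $D=Q(\beta_0)-Q(\beta-\beta_0)$. With $\ell=(ca_1-bca_2,\,ba_2)$ the coefficient vector of $\langle\cdot,\alpha\rangle$,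
$$Q(\beta_0)=\frac{b\ell_1^2+bc\,\ell_1\ell_2+c\,\ell_2^2}{bc(4-bc)}=\frac{bc\,Q(\alpha)}{bc(4-bc)}=\frac{Q(\alpha)}{4-bc}.$$
The numerator is $(bc^2a_1^2-2b^2c^2a_1a_2+b^3c^2a_2^2)+(b^2c^2a_1a_2-b^3c^2a_2^2)+b^2ca_2^2=bc^2a_1^2-b^2c^2a_1a_2+b^2ca_2^2=bc\,Q(\alpha)$.

Let $bc<4$. Then $Q$ is positive definite and $Q(\beta_0)>0$. In linear coordinates with $Q(\beta-\beta_0)=Q(\beta_0)(x^2+y^2)$, $\{D\ge0\}$ is the unit disc; take $R_0=\{D\ge0\}$.

Let $bc>4$. Then $Q$ is indefinite and $Q(\beta_0)<0$. In linear coordinates with $Q(\beta-\beta_0)=|Q(\beta_0)|(x^2-y^2)$, the set $\{D\ge0\}$ is $\{|y|\ge\sqrt{1+x^2}\}$, the disjoint union of two closed convex regions inside the branches of a hyperbola. The set $\mathrm{Box}\cap\{D\ge0\}$ is connected: it contains the edge $p=0$, where $D=cq(a_1-q)\ge0$, and for fixed $q$ the function $D$ is concave in $p$, so $\{p\in[0,a_2]:D(p,q)\ge0\}$ is an interval containing $0$. So $\mathrm{Box}\cap\{D\ge0\}$ lies in one of the two regions, which we call $R_0$.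

Let $bc=4$. Then $Q=(\sqrt c\,\beta_1-\sqrt b\,\beta_2)^2$. The form $\langle\cdot,\alpha\rangle$ is proportional to $\sqrt c\,\beta_1-\sqrt b\,\beta_2$ only if $0=\sqrt b\,\ell_1+\sqrt c\,\ell_2=\sqrt b\,(ca_1-4a_2+2a_2)$. This means $ca_1=2a_2=\sqrt{bc}\,a_2$, i.e. $\sqrt c\,a_1=\sqrt b\,a_2$ and $Q(\alpha)=0$, which is excluded. So $x=\sqrt c\,\beta_1-\sqrt b\,\beta_2$ and $y=\langle\beta,\alpha\rangle$ are linear coordinates, $D=y-x^2$, and $R_0=\{D\ge0\}=\{y\ge x^2\}$.

All boundary points of a disc are extreme, and so are all boundary points of the region on or above the graph of a strictly convex function such as $\sqrt{1+x^2}$ or $x^2$ (and of its reflection). If $bc\ne4$, then $\nabla D$ vanishes only at $\beta_0$, where $D=Q(\beta_0)\ne0$; if $bc=4$, then $\partial D/\partial y=1$. So $\nabla D\ne0$ on $\{D=0\}$. Consequently every point of $\{D=0\}\cap R_0$ has points with $D<0$ arbitrarily near, and these are not in $R_0$; so it is a boundary point of $R_0$.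

**Step 3. Contradiction.** Suppose the equivalence holds for $N\alpha$ for infinitely many $N$. We look for infinitely many points of $\{D=0\}$ in the polygon $\Pi$. Since $D(0,a_1/2)=ca_1^2/4>0$ and $D(a_2,a_1)=-bca_1a_2<0$, the open box contains points with $D>0$ and points with $D<0$. An open rectangle minus a finite set is connected, so $\{D=0\}$ meets the open box in infinitely many points $z$. Each such $z$ is a limit of points of the open box with $D>0$, as $\nabla D(z)\ne0$. Those are limits of points of $\frac1N\mathbb Z^2$ in the open box with $D>0$, with $N$ among the given infinitely many. At such a point $(P/N,P'/N)$ we have $D_{N\alpha}(P,P')>0$, so by assumption the coefficient of $C[N\alpha]$ at $(P,P')$ is nonzero, and by Step 1 the point lies in the compact set $\Pi$. Hence $z\in\Pi$.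

On the other hand $\Pi\subset R_0$, since $S_1\subset\mathrm{Box}\cap\{D\ge0\}\subset R_0$ and $R_0$ is convex. By Step 2, $z\in\partial R_0$ is an extreme point of $R_0$, hence of $\Pi=\mathrm{conv}(S_1)$, so $z\in S_1$. This is impossible for infinitely many $z$, because $S_1$ is finite. So the equivalence holds for only finitely many multiples $N\alpha$, which proves Theorem 3. $\blacksquare$
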